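# Directed hypergraphs with more tails than heads: a two-coloring conjecture and its failure

## A majority of tails: the natural guess, and cases one can do by hand

A hypergraph is a pair $(V,E)$ with $V$ a finite set and $E$ a family of non-empty subsets of $V$, the hyperedges. It is properly 2-colorable if its vertices can be colored with two colors so that every hyperedge contains both colors. Throughout, every hyperedge has at least two vertices. I write $E+x$ for $E\cup\{x\}$ and $E-x$ for $E\setminus\{x\}$.

Our starting point is a theorem of Lovász.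

**Theorem (Lovász).** If every hyperedge of $H$ has at least two vertices and no two distinct hyperedges meet in exactly one vertex, then $H$ is properly 2-colorable.

Single-vertex intersections are therefore the only enemy. We shall allow some of them, under the control of a direction.

**Definition (directed hypergraph).** In a directed hypergraph each hyperedge $e$ is split into two disjoint parts with union $e$: a head $h(e)$, possibly empty, and a tail $t(e)$. The elements are called head-vertices and tail-vertices of $e$.

**Definition (admissible).** A directed hypergraph is admissible if all hyperedges have at least two vertices and, whenever $|e_1\cap e_2|=1$ for distinct hyperedges $e_1,e_2$, the common vertex is a head-vertex of $e_1$ or of $e_2$.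

For example, the triangle graph with edges $12,23,31$, each edge $ij$ having tail $i$ and head $j$, is admissible: vertex $2$ is the head of $12$, vertex $3$ of $23$, vertex $1$ of $31$. It is not 2-colorable, so admissibility alone is not enough. In this example every edge has as many heads as tails.

**Conjecture (Keszegh and Pálvölgyi).** If $H$ is admissible and every hyperedge has more tail-vertices than head-vertices, then $H$ is properly 2-colorable.

The source of the problem is Balázs István Szabó, "Coloring one-headed directed hypergraphs", arXiv:2503.00189 (2025). Keszegh proved the conjecture for 3-uniform $H$ in which each hyperedge has two tail-vertices and one head-vertex. The first guess is that the answer is yes: a tail majority means that two hyperedges which meet in one point mostly meet where they should not. Let us test this guess.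

*Graphs.* A hyperedge of size 2 with more tails than heads has empty head. Then no two edges may share exactly one vertex, the graph is a matching, and it is 2-colorable.

*Empty heads.* If all heads are empty, admissibility says that no two distinct hyperedges meet in exactly one vertex. This is Lovász's theorem.

*The Fano plane.* It has 7 points and 7 lines of size 3, every two points lie on exactly one line, and every two lines meet in exactly one point. It is not 2-colorable: if every line had both colors, each line would contain exactly two bichromatic pairs, for a total of $14$; but with color classes of sizes $s$ and $7-s$ the number of bichromatic pairs is $s(7-s)\in\{0,6,10,12\}$. Could it be directed as in the conjecture? Each line would have at most one head. A line $e$ with head $v$ takes care of at most the two pairs $\{e,f\}$ where $f$ is another line through $v$. So at most $7\cdot 2=14$ of the $21$ pairs of lines are taken care of. It cannot be so directed.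

*All $N$-subsets of a $(2N-1)$-set.* This is not 2-colorable, since one color occurs at least $N$ times. If two $N$-subsets satisfy $E\cap F=\{x\}$, then $|E\cup F|=2N-1$, so $F$ is the complement of $E$ together with $x$. Hence for every $x\in E$ there is exactly one $F$ with $E\cap F=\{x\}$. Let $n$ be the number of hyperedges. There are $nN/2$ pairs meeting in one point, and each needs its own head incidence. So the heads number at least $N/2$ per hyperedge on average, and "more tails than heads everywhere" is impossible. For $N=2$ this is the triangle, where a tie occurs.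

In each case the conjecture survives, and in the last one only just. Nevertheless it is false.

**Theorem A.** There is an admissible directed hypergraph with $|t(e)|>|h(e)|$ for every hyperedge $e$ that has no proper 2-coloring.

**Theorem B.** For every $\varepsilon>0$ there is an admissible uniform directed hypergraph with $|h(e)|\le\varepsilon|e|$ for every hyperedge $e$ that has no proper 2-coloring. Consequently, for $c\in[0,1)$, the statement "every admissible $H$ with $|h(e)|\le c|e|$ for all $e$ is properly 2-colorable" holds if and only if $c=0$ (for $c=0$ it is Lovász's theorem).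

A third theorem, stated in the last section, says exactly which hypergraphs lead to counterexamples by our construction.

## Weighted double counting and nets

The last two tests were double counts. A sensible person would try to prove the conjecture by a double count in general, with weights. Let us set this up.

A *flag* of $H$ is a pair $(e,v)$ with $v\in e\in E(H)$. If $e\ne f$ and $e\cap f=\{v\}$, call $f$ a *partner of $e$ at $v$*. For a directed hypergraph put $s(e,v)=1$ if $v\in t(e)$ and $s(e,v)=-1$ if $v\in h(e)$. Then admissibility says exactly that $\mu=s$ satisfies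
$$\mu(e,v)+\mu(f,v)\le 0\quad\text{whenever } e\ne f,\ e\cap f=\{v\},\tag{1}$$
and a tail majority in every hyperedge says that
$$\sum_{v\in e}\mu(e,v)\ge 1\quad\text{for every hyperedge } e.\tag{2}$$

**Definition (net).** A net on $H$ is a family of numbers $m(e,f)=m(f,e)\ge0$, one for each pair of distinct hyperedges with $|e\cap f|=1$, together with numbers $w_e$, such that
$$\sum_{f:\ e\cap f=\{v\}}m(e,f)=w_e\qquad\text{for every flag }(e,v).\tag{3}$$
The net is nonzero if $w\neq 0$. I also write $w(e)$ for $w_e$.

Thus the total weight that $e$ sends to its partners is the same at each of its vertices. Clearly $0\le m(e,f)\le w_e$. If $e$ has only one partner $f$ at some vertex, then $m(e,f)=w_e$; if it has no partner at some vertex, then $w_e=0$.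

For the Fano plane every flag has two partners, so $m=1$, $w=2$ is a net. For the $N$-subsets of a $(2N-1)$-set every flag has one partner, so $m=1$, $w=1$ is a net. A hypergraph with a single hyperedge has no nonzero net.

We need one textbook fact.

**Farkas' lemma.** Let $A$ be a rational matrix and $b$ a rational vector. Either $Az\le b$ has a rational solution $z$, or there is a rational vector $y\ge0$ with $y^{T}A=0$ and $y^{T}b<0$; never both.

**Lemma 1.** If $H$ has no nonzero net, there is an integer-valued $\mu$ on the flags satisfying (1) and (2). Conversely, if a real $\mu$ satisfying (1) and (2) exists, there is no nonzero net.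

*Proof.* The inequalities $\mu(e,v)+\mu(f,v)\le0$ for $e\cap f=\{v\}$, and $-\sum_{v\in e}\mu(e,v)\le-1$ for all $e$, form a system with rational data. If it has a rational solution, multiply by a positive common denominator: (1) persists, (2) persists, and the values are integers. If it has no solution, Farkas gives multipliers $m(e,f)\ge0$ for the first family and $w_e\ge0$ for the second, with all coefficients canceling and $-\sum_e w_e<0$. The coefficient at the unknown $\mu(e,v)$ is $\sum_{f:e\cap f=\{v\}}m(e,f)-w_e$. So (3) holds and $w\ne0$: this is a nonzero net.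

Conversely, let a net and such a $\mu$ be given. Using (3),
$$\sum_e w_e\sum_{v\in e}\mu(e,v)=\sum_e\sum_{v\in e}\ \sum_{f:\,e\cap f=\{v\}}m(e,f)\,\mu(e,v)=\sum_{\{e,f\}}m(e,f)\big(\mu(e,v)+\mu(f,v)\big)\le0,$$
where in the last sum $\{v\}=e\cap f$. The left side is at least $\sum_e w_e$ by (2), and $w\ge0$. Hence $w=0$. $\square$

So a proof of the conjecture is in sight: it would be enough that every non-2-colorable hypergraph has a nonzero net. Taking $\mu=s$ in Lemma 1 would then finish. The next section shows where this stops.

## Seven points without a net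

Let $V=A\cup B\cup C$ with $A=\{1,2\}$, $B=\{3,4\}$, $C=\{5,6,7\}$. The *type* of a set $E$ is $(|E\cap A|,|E\cap B|,|E\cap C|)$; for instance $\{1,3,4,6\}$ has type $(1,2,1)$. Let $H$ consist of all sets of the types
$$P=(2,1,0),\ Q=(2,0,2),\ R=(1,2,1),\ S=(1,1,2),\ T=(1,0,3),\ U=(0,2,2).$$

**Lemma 2.** $H$ is not properly 2-colorable, and there is an integer-valued $\mu$ on its flags with $|\mu|\le41$ satisfying (1) and (2). In particular $H$ has no nonzero net.

*Proof.* **Step 1: no proper 2-coloring.** Let $W$ be the larger color class, so $|W|\ge4$, and suppose that $W$ contains no hyperedge. The types of 4-sets are $Q,R,S,T,U$ and $(2,2,0)$, $(2,1,1)$, $(0,1,3)$. Sets of type $(2,2,0)$ or $(2,1,1)$ contain a set of type $P$. Hence every 4-subset of $W$ has type $(0,1,3)$, and $W\supseteq\{b\}\cup C$ for some $b\in B$. If $W=\{b\}\cup C$, the other class is $A\cup(B-b)$, a hyperedge of type $P$, which is monochromatic. Otherwise $W$ has a further point $y$. If $y\in A$, then $C+y\subset W$ has type $T$. If $y\in B$, then $\{b,y,5,6\}\subset W$ has type $U$. Both contradict the choice of $W$.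

**Step 2: which types can meet in a single point.** This tells us what (1) demands. Let $E\cap F=\{v\}$ with $v$ in the part $\mathcal X\in\{A,B,C\}$. Both sets meet $\mathcal X$, we have $|E\cap \mathcal X|+|F\cap \mathcal X|\le|\mathcal X|+1$, and for the other parts $\mathcal Y$ the sets $E\cap \mathcal Y,F\cap \mathcal Y$ are disjoint, so their sizes sum to at most $|\mathcal Y|$.

For $v\in A$ the sum of the types is at most $(3,2,3)$, and the types meeting $A$ are $P,Q,R,S,T$. Two types from $\{P,Q\}$ have $A$-sum 4. The pair $PR$ has $B$-sum 3, $QS$ has $C$-sum 4, $QT$ has $C$-sum 5. Further, $RR$ has $B$-sum 4, $RS$ has $B$-sum 3, and $RT,SS,ST,TT$ have $C$-sums $4,4,5,6$. What remains is $PS$, $PT$, $QR$.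

For $v\in B$ the sum is at most $(2,3,3)$, and the types are $P,R,S,U$. The pairs $PP,PR,PS$ have $A$-sums $4,3,3$; $RR,RU,UU$ have $B$-sum 4; $SS,SU$ have $C$-sum 4. What remains is $PU$, $RS$.

For $v\in C$ the sum is at most $(2,2,4)$, and the types are $Q,R,S,T,U$. The pairs $QQ,QR,QS,QT$ have $A$-sums $4,3,3,3$; $RR,RS,RU,SU,UU$ have $B$-sums $4,3,4,3,4$; $ST,TT,TU$ have $C$-sums $5,6,5$. What remains is $QU$, $RT$, $SS$.

**Step 3: solving for $\mu$.** Let $\mu(e,v)$ depend only on the type of $e$ and the part of $v$, and make (1) an equality in the eight cases: put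
$$\mu(S,A)=\mu(T,A)=a=-\mu(P,A),\quad \mu(Q,A)=b=-\mu(R,A),$$
$$\mu(P,B)=k=-\mu(U,B),\quad \mu(R,B)=l=-\mu(S,B),$$
$$\mu(U,C)=r=-\mu(Q,C),\quad \mu(R,C)=n=-\mu(T,C),\quad \mu(S,C)=0.$$
The sums over the hyperedges of types $P,Q,R,S,T,U$ are $k-2a$, $2b-2r$, $2l+n-b$, $a-l$, $a-3n$, $2r-2k$. All are positive exactly when
$$2a<k<r<b<2l+n,\qquad l<a,\qquad 3n<a.$$
There is room, since $2l+n$ may be close to $\tfrac73a$. Take $l=a-1$, $k=2a+1$, $r=2a+2$, $b=2a+3$; then $b<2l+n$ says $n>5$. Take $n=6$ and $a=3n+1=19$. The result is:

| type | $A$ | $B$ | $C$ | sum over $e$ |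
|---|---|---|---|---|
| $P=(2,1,0)$ | $-19$ | $39$ | – | $-38+39=1$ |
| $Q=(2,0,2)$ | $41$ | – | $-40$ | $82-80=2$ |
| $R=(1,2,1)$ | $-41$ | $18$ | $6$ | $-41+36+6=1$ |
| $S=(1,1,2)$ | $19$ | $-18$ | $0$ | $19-18+0=1$ |
| $T=(1,0,3)$ | $19$ | – | $-6$ | $19-18=1$ |
| $U=(0,2,2)$ | – | $-39$ | $40$ | $-78+80=2$ |

So (1) and (2) hold and $|\mu|\le41$. By Lemma 1 there is no nonzero net. $\square$

The double-counting proof is therefore dead: no choice of weights contradicts a tail majority on $H$. We have not yet disproved the conjecture, however, because a direction is a $\mu$ with values $\pm1$, and ours takes values such as $41$, $-40$ and $0$. The remaining task is to turn an integer weighting into a direction.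

## Blocks in place of vertices: from a weighting to a direction

The device is to replace each vertex by a copy of the $N$-subsets of a $(2N-1)$-set. In that hypergraph each flag has exactly one partner, and for even $N$ a tie can be realized. We shall see that the tie can be tilted by any integer amount $m$ in one hyperedge, at the expense of tilting by $-m$ in the hyperedges it meets.

**Definition (blow-up).** Let $N\ge2$ be even. In $H^{(N)}$ each vertex $v$ of $H$ is replaced by a block $B_v$ of $2N-1$ points, the blocks being pairwise disjoint. The hyperedges are all sets $\hat e=\bigcup_{v\in e}E_v$ with $e\in E(H)$, $E_v\subset B_v$, $|E_v|=N$. We say that $\hat e$ lies over $e$; note that $\hat e$ determines $e$ and the sets $E_v$.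

For example, if $H$ is one hyperedge $\{u,v\}$ and $N=2$, then $H^{(2)}$ has 6 points and 9 hyperedges, each consisting of two points from each of two blocks of size 3.

We recall Petersen's 2-factor theorem (1891): every $2M$-regular graph decomposes into $M$ 2-factors, that is, its edge set is a disjoint union of $M$ spanning 2-regular subgraphs.

**Lemma 3 (blow-up lemma).** Let all hyperedges of $H$ have size at least 2, and let $N=2M$ with an integer $M\ge1$.

(i) $H^{(N)}$ is properly 2-colorable if and only if $H$ is.

(ii) If $\mu$ is integer-valued on the flags of $H$, $|\mu|\le M$, and (1) holds, then $H^{(N)}$ can be made an admissible directed hypergraph such that for each $\hat e$ over $e$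
$$|\hat e|=2M|e|,\qquad |t(\hat e)|-|h(\hat e)|=2\sum_{v\in e}\mu(e,v).$$

*Proof.* **Step 1: colorings.** A proper 2-coloring of $H$ lifts: give all points of $B_v$ the color of $v$; each $\hat e$ over $e$ meets all $B_v$ with $v\in e$. Conversely, suppose $H$ is not 2-colorable and color $H^{(N)}$. Give $v$ the majority color of $B_v$, which occurs at least $N$ times among the $2N-1$ points. Some $e\in E(H)$ is monochromatic. For each $v\in e$ let $E_v$ be $N$ points of the majority color in $B_v$. Then $\hat e$ is monochromatic.

**Step 2: a regular graph inside each block.** This step names the points of each $N$-set so that we know who meets whom where. Fix $v$. Let $O$ be the graph on the $N$-subsets of $B_v$ with $E\sim F$ if and only if $|E\cap F|=1$. As we saw, $E\cap F=\{x\}$ forces $F=(B_v\setminus E)+x$, and for each $x\in E$ this set is indeed a neighbor. So $O$ is a simple $N$-regular graph, and the neighbors of $E$ correspond bijectively to the points $x\in E$. Since $N=2M$, Petersen's theorem gives 2-factors $\mathcal F_1,\dots,\mathcal F_M$. Orient every cycle of every $\mathcal F_j$ cyclically.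 Let $x_j^+(E)$ be the common point of $E$ with its successor in $\mathcal F_j$, and $x_j^-(E)$ the common point with its predecessor. As $j$ varies, successors and predecessors run through all $2M$ neighbors of $E$ once each (cycles in a simple graph have length at least 3, so successor and predecessor differ). Hence the points $x_j^{\pm}(E)$ are exactly the points of $E$, each occurring once.

**Step 3: tilted tails.** For an integer $m$ with $|m|\le M$ put
$$t_m(E)=\{x_j^+(E):1\le j\le M,\ j>-m\}\cup\{x_j^-(E):1\le j\le M,\ j\le m\}.\tag{4}$$
If $m\ge0$, the first set has $M$ points and the second $m$. If $m\le0$, the first has $M+m$ points and the second none. In either case $|t_m(E)|=M+m$.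

*Claim.* If $E\cap F=\{x\}$ and $m+m'\le0$, then $x$ is not in both $t_m(E)$ and $t_{m'}(F)$.

The edge $EF$ of $O$ lies in exactly one $\mathcal F_j$. The statement is symmetric in $(E,m)$ and $(F,m')$, so we may assume that $F$ is the successor of $E$ in $\mathcal F_j$. Then $x=x_j^+(E)=x_j^-(F)$. If $x\in t_m(E)$, then $j>-m$. If $x\in t_{m'}(F)$, then $j\le m'$. Together $m+m'>0$, a contradiction.

As an illustration, take $M=1$: the block is $\{1,2,3\}$ and $O$ is a triangle on the three pairs. Then $t_0(E)$ is the point shared with the successor, $t_1(E)=E$ and $t_{-1}(E)=\emptyset$.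

**Step 4: the direction.** Put $t(\hat e)=\bigcup_{v\in e}t_{\mu(e,v)}(E_v)$ and $h(\hat e)=\hat e\setminus t(\hat e)$. Then $|\hat e|=2M|e|$, and block $v$ contributes $M+\mu(e,v)$ tails and $M-\mu(e,v)$ heads. So
$$|t(\hat e)|-|h(\hat e)|=2\sum_{v\in e}\mu(e,v).$$

**Step 5: admissibility.** Two $N$-subsets of a $(2N-1)$-set intersect. So for $\hat e,\hat f$ over $e,f$ each element of $e\cap f$ contributes at least one common point, and $|\hat e\cap\hat f|\ge|e\cap f|$; if $e\cap f=\emptyset$ then $\hat e\cap\hat f=\emptyset$. Let $|\hat e\cap\hat f|=1$. Then $|e\cap f|=1$, so $e\ne f$ because $|e|\ge2$. Write $e\cap f=\{v\}$; then $|E_v\cap F_v|=1$. By (1), $\mu(e,v)+\mu(f,v)\le0$, and by the Claim the common point is not a tail-vertex of both. So it is a head-vertex of at least one. $\square$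

**Proof of Theorem A.** Apply Lemma 3 with $M=41$ to the seven-point hypergraph and the $\mu$ of Lemma 2. The result is admissible and not 2-colorable, and $|t(\hat e)|-|h(\hat e)|\ge2>0$ for every hyperedge. $\blacksquare$

Concretely, $N=82$ and the blocks have 163 points, so there are $7\cdot163=1141$ vertices. A hyperedge over one of type $P$ has $2\cdot41\cdot3=246$ vertices, of which 124 are tails and 122 are heads.

## What stands between a bare majority and almost no heads

By Lemma 3, a hyperedge over $e$ has $M|e|-\sum_{v\in e}\mu(e,v)$ heads among $2M|e|$ vertices: a fraction $\frac12-\frac{1}{2M|e|}\sum_{v\in e}\mu(e,v)$. For the weightings we have, this is barely below one half. To make it small we want $\mu$ to be positive on almost all flags of every hyperedge; replacing $\mu$ by its sign would then do.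

The plan is to take an iterated product of a hypergraph with itself, in which the weight of a flag is a sum of $t$ weights of flags of the original. By (2) each summand has positive conditional mean, so for large $t$ the sum should be positive at almost all vertices of a hyperedge, by Chebyshev's inequality. For this we use a factor with two properties. It is *intersecting* (any two hyperedges meet), since otherwise two hyperedges $e,f$ sharing two vertices could produce hyperedges of the product that share only one point, where (1) for $e,f$ says nothing. And it is *uniform* (all hyperedges have the same size), so that a uniformly random vertex of a product hyperedge has uniformly random coordinates.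

The seven-point hypergraph is intersecting: two 4-sets in a 7-set meet; a set of type $P$ contains $A$, which meets all types but $U$, and a set of type $U$ contains $B$, which meets $P$. But it is not uniform, as type $P$ has size 3. So we construct another one.

## A 5-uniform intersecting hypergraph on ten points

Let $V_0=\{c_1,c_2,p_1,p_2,q_1,q_2,o_1,o_2,x\}$ and let $d$ be a tenth point. Let $\mathcal S$ consist of the six 4-sets ($i=1,2$)
$$X_1=c_1c_2p_1p_2,\quad X_2=c_1c_2q_1q_2,\quad Y_i=xq_1q_2o_i,\quad Z_i=xo_1o_2p_i .$$
Their intersections are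
$$\begin{aligned}&X_1\cap Y_i=\emptyset,\quad X_2\cap Z_i=\emptyset,\quad X_1\cap Z_i=\{p_i\},\quad X_1\cap X_2=\{c_1,c_2\},\quad X_2\cap Y_i=\{q_1,q_2\},\\ &Y_i\cap Z_j=\{x,o_i\},\quad Y_1\cap Y_2=\{x,q_1,q_2\},\quad Z_1\cap Z_2=\{x,o_1,o_2\}.\end{aligned}\tag{5}$$
In particular every member of $\mathcal S$ is disjoint from some other member.

The hyperedges of $H_0$ are

* (a) $T^+:=T+d$ for $T\in\mathcal S$;
* (b) all 5-sets $G\subset V_0$ with $V_0\setminus G\notin\mathcal S$.

Think of it as follows. All 5-subsets of the 9-set $V_0$ form a hypergraph in which every flag has one partner, and which therefore has a net of constant weight. We delete the six 5-sets that are complements of members of $\mathcal S$ and repair non-colorability by the six sets $T^+$. Most hyperedges will still be forced to share one weight $\beta$, and those near $\mathcal S$ will force $\beta=0$.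

**Lemma 4.** $H_0$ is 5-uniform, intersecting and not properly 2-colorable.

*Proof.* Uniformity is clear. Two (b)-edges meet because $5+5>9$. Two (a)-edges share $d$. If $T^+$ and a (b)-edge $G$ were disjoint, then $T=V_0\setminus G$, which is excluded.

Suppose $V_0\cup\{d\}$ is colored and let $W$ be a color class on $V_0$ with $|W|\ge5$. If $|W|\ge6$, take $W'\subset W$ with $|W'|=6$ and $Z=V_0\setminus W'$, a 3-set. If no 5-subset $W'-y$ were an edge, then $Z+y\in\mathcal S$ for all six $y\in W'$. These are six distinct sets, so all members of $\mathcal S$ would contain $Z$, contrary to $X_1\cap Y_1=\emptyset$. So $W$ contains an edge. If $|W|=5$ and $W$ is an edge, it is monochromatic. If $|W|=5$ and $W$ is not an edge, then $T=V_0\setminus W\in\mathcal S$. When $d$ has the color of $T$, the edge $T^+$ is monochromatic. Otherwise $d$ has the color of $W$; choose $T'\in\mathcal S$ disjoint from $T$; then $T'\subset W$ and $T'^+$ is monochromatic. $\square$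

**Lemma 5 (partners in $H_0$).**

(F1) The partners of a (b)-edge $G$ at $v$ are the set $(V_0\setminus G)+v$, if it is an edge, and the $T^+$ with $T\cap G=\{v\}$.

(F2) The partners of $T^+$ at $v\in T$ are those of the sets
$$K(T,v,u):=(V_0\setminus T)-u+v,\qquad u\in V_0\setminus T,$$
that are edges.

(F3) The partners of $T^+$ at $d$ are the $T'^+$ with $T'\cap T=\emptyset$.

*Proof.* If $G,G'$ are (b)-edges with $G\cap G'=\{v\}$, then $|G\cup G'|=9$, so $G'=(V_0\setminus G)+v$; conversely this set meets $G$ in $v$ only. For an (a)-edge, $T^+\cap G=T\cap G$. This proves (F1). Two (a)-edges share $d$, so they are partners only at $d$, exactly when $T\cap T'=\emptyset$; (b)-edges do not contain $d$. This is (F3). A (b)-edge $G$ with $G\cap T=\{v\}$ is a 5-subset of the 6-set $(V_0\setminus T)+v$ containing $v$. This is (F2). $\square$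

Call a 5-subset of $V_0$ *free* if it contains no member of $\mathcal S$. A free set $G$ is automatically a (b)-edge: if $V_0\setminus G=T\in\mathcal S$, a member of $\mathcal S$ disjoint from $T$ would be contained in $G$. For example $\{c_1,p_1,p_2,o_1,o_2\}$ is free, as none of the six 4-sets lies in it.

**Lemma 6 (when $K(T,v,u)$ is free).** $K(T,v,u)$ is free if and only if $u\in T'$ for every $T'\in\mathcal S$ with $T'\cap T\subset\{v\}$. In particular:

* $K(Y_i,v,u)$ is free if and only if $u\in X_1$, for every $v\in Y_i$;
* $K(Z_i,p_i,u)$ is free if and only if $u\in\{c_1,c_2\}$;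
* $K(Z_i,x,u)$ is free if and only if $u\in X_2$;
* $K(X_2,v,u)$ is free if and only if $u\in\{x,o_1,o_2\}$, for every $v\in X_2$.

*Proof.* The complement of $K(T,v,u)$ in $V_0$ is $(T-v)+u$. So $T'\subset K(T,v,u)$ if and only if $T'\cap T\subset\{v\}$ and $u\notin T'$. This gives the criterion. By (5), the $T'$ with $T'\cap Y_i\subset\{v\}$ is only $X_1$. For $Z_i$ and $v=p_i$ they are $X_2$ and $X_1$, with $X_1\cap X_2=\{c_1,c_2\}$; for $Z_i$ and $v=x$ only $X_2$. For $X_2$ they are $Z_1$ and $Z_2$, with $Z_1\cap Z_2=\{x,o_1,o_2\}$, and this set is disjoint from $X_2$. $\square$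

## No weights survive on the ten points

**Proposition 7.** $H_0$ has no nonzero net.

*Proof.* **Step 1: symmetrize.** This step cuts the number of unknowns. Suppose there is a nonzero net. The swaps $c_1\leftrightarrow c_2$, $p_1\leftrightarrow p_2$, $q_1\leftrightarrow q_2$, $o_1\leftrightarrow o_2$ preserve $\mathcal S$: the $c$- and $q$-swaps fix each member, the $p$-swap exchanges $Z_1$ and $Z_2$ and fixes the others, the $o$-swap exchanges $Y_1$ and $Y_2$ and fixes the others. With $d$ fixed they generate a group $\Gamma$ of automorphisms of $H_0$. An automorphism carries nets to nets, and the average of nets is a net. Since weights are nonnegative, the average over $\Gamma$ is still nonzero. So let $(m,w)$ be a $\Gamma$-invariant net; we shall show $w=0$, a contradiction. Put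
$$y=w(Y_i^+),\quad z=w(Z_i^+),\quad N_c=w(Z_i+c_j),\quad N_q=w(Z_i+q_j).$$
By invariance these do not depend on $i,j$. (The sets $Z_i+c_j$ and $Z_i+q_j$ are edges: with $\{i,i'\}=\{j,j'\}=\{1,2\}$, their complements $c_{j'}q_1q_2p_{i'}$ and $c_1c_2q_{j'}p_{i'}$ are not in $\mathcal S$.)

**Step 2: all free edges have the same weight $\beta$.** Let $G,G'$ be free with $G\cap G'=\{v\}$. Then $G'=(V_0\setminus G)+v$. If $T^+$ were a partner of $G$ at $v$, then $T\cap G=\{v\}$, so $T\subset(V_0\setminus G)+v=G'$, contradicting freeness of $G'$. So $G'$ is the only partner of $G$ at $v$, and vice versa. Therefore $w(G)=m(G,G')=w(G')$.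

It remains to see that this relation connects all free edges. Encode $G$ by the type $cpqo{:}x$ of its complement $\sigma=V_0\setminus G$: the numbers of elements of $\sigma$ among the $c$'s, $p$'s, $q$'s, $o$'s, and $x$. For instance the free set $\{c_1,p_1,p_2,o_1,o_2\}$ has $\sigma=\{c_2,q_1,q_2,x\}$ of type $1020{:}1$. The group $\Gamma$ is transitive on the sets of a given type, so free edges of the same type have the same weight.

Now $G$ is free if and only if $\sigma$ meets every member of $\mathcal S$. For $X_1$, $X_2$, both $Y_i$, both $Z_i$ this reads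
$$c+p\ge1,\qquad c+q\ge1,\qquad (x+q\ge1\text{ or }o=2),\qquad (x+o\ge1\text{ or }p=2).$$
If $x=1$, the digits $cpqo$ sum to 3 and the last two conditions hold. The digit $c\ge1$ makes the first two hold; if $c=0$ we need $p,q\ge1$. The free types are
$$2100,\,2010,\,2001,\,1200,\,1020,\,1002,\,1110,\,1101,\,1011,\,0210,\,0120,\,0111\quad(\text{all with } x=1).$$
If $x=0$, the digits sum to 4. For $c=2$ the candidates are $2200$ and $2101$ (excluded by the $Y$'s), $2020$ and $2110$ (excluded by the $Z$'s), and $2002,2011$. For $c=1$ they are $1201$ (excluded by the $Y$'s), $1120$ (excluded by the $Z$'s), and $1210,1021,1102,1012,1111$. For $c=0$ we need $p,q\ge1$, which leaves $0220,0211,0121,0112$, and all satisfy the rest. So the free types are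
$$2002,\,2011,\,1210,\,1021,\,1102,\,1012,\,1111,\,0220,\,0211,\,0121,\,0112\quad(\text{all with } x=0).$$
That is $12+11=23$ types.

For free $G,G'$ with complements $\sigma,\sigma'$ we have $|G\cap G'|=10-|G\cup G'|=1+|\sigma\cap\sigma'|$. So $|G\cap G'|=1$ if and only if $\sigma\cap\sigma'=\emptyset$. Disjoint $\sigma,\sigma'$ of two given types exist as soon as the sum of the types is at most $2222{:}1$ in each digit; the sum has total 8, so it is $2222{:}1$ minus one unit. The following table gives links, with the sums in parentheses.

| type | linked to |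
|---|---|
| $1111{:}0$ | $0111{:}1$ $(1222{:}1)$, $1011{:}1$ $(2122{:}1)$, $1101{:}1$ $(2212{:}1)$, $1110{:}1$ $(2221{:}1)$ |
| $0111{:}1$ | $2011{:}0$ $(2122{:}1)$ |
| $1011{:}1$ | $0211{:}0$ $(1222{:}1)$, $1210{:}0$ $(2221{:}1)$ |
| $1101{:}1$ | $0121{:}0$ $(1222{:}1)$, $1021{:}0$ $(2122{:}1)$ |
| $1110{:}1$ | $0112{:}0$ $(1222{:}1)$, $1012{:}0$ $(2122{:}1)$, $1102{:}0$ $(2212{:}1)$ |
| $0211{:}0$ | $2001{:}1$ $(2212{:}1)$, $2010{:}1$ $(2221{:}1)$ |
| $0121{:}0$ | $2100{:}1$ $(2221{:}1)$ |
| $2011{:}0$ | $0210{:}1$ $(2221{:}1)$ |
| $1021{:}0$ | $1200{:}1$ $(2221{:}1)$ |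
| $1102{:}0$ | $0120{:}1$ $(1222{:}1)$, $1020{:}1$ $(2122{:}1)$ |
| $1210{:}0$ | $1002{:}1$ $(2212{:}1)$ |
| $1002{:}1$ | $0220{:}0$ $(1222{:}1)$ |
| $0120{:}1$ | $2002{:}0$ $(2122{:}1)$ |

Every type at the left of a row after the first occurs at the right of an earlier row, and the right column lists 22 different types, which together with $1111{:}0$ are all 23. So all free edges have one common weight $\beta\ge0$.

**Step 3: the transfer rule.** This step computes once and for all the weight between $T^+$ and a free partner. Let $K=K(T,v,u)$ be free. I claim that $T+u$ is an edge and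
$$m(T^+,K)=\beta-w(T+u),\qquad\text{so in particular } w(T+u)\le\beta.\tag{6}$$

First, the complement of $T+u$ is $(V_0\setminus T)-u=K-v$. It is contained in the free set $K$, so it is not in $\mathcal S$, and $T+u$ is a (b)-edge.

Next, the partners of $K$ at $v$. The (b)-partner is $(V_0\setminus K)+v=T+u$. The (a)-partners are the $T'^+$ with $T'\cap K=\{v\}$, that is, with $v\in T'\subset(V_0\setminus K)+v=T+u$. One of them is $T'=T$. If $T'\ne T$, then $|T\cap T'|=3$ and $u\in T'\setminus T$, so by (5) either $\{T,T'\}=\{Y_1,Y_2\}$ and $u\in\{o_1,o_2\}$, or $\{T,T'\}=\{Z_1,Z_2\}$ and $u\in\{p_1,p_2\}$. In the first case $X_1\cap T=\emptyset$ and $u\notin X_1$; in the second $X_2\cap T=\emptyset$ and $u\notin X_2$. Both contradict the criterion of Lemma 6. So the partners of $K$ at $v$ are exactly $T+u$ and $T^+$.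

Finally, the partners of $T+u$ at $v$. The (b)-partner is $(V_0\setminus(T+u))+v=K$. An (a)-partner $T'^+$ would have $T'\cap(T+u)=\{v\}$, hence $T'\cap T=\{v\}$ and $u\notin T'$, again contradicting Lemma 6. So $K$ is the only one, and $m(T+u,K)=w(T+u)$. Now (3) for the flag $(K,v)$ reads $\beta=m(K,T+u)+m(K,T^+)=w(T+u)+m(T^+,K)$, which is (6).

From here on, each step writes (3) for $T^+$ at two vertices and compares.

**Step 4: $w(X_1+q_j)=0$.** We compare $Y_1^+$ at $o_1$ and at $q_1$. Here $V_0\setminus Y_1=X_1+o_2$. By Lemma 6 the candidates $K(Y_1,v,u)$ with $u\in X_1$ are free, and the only other one is $K(Y_1,v,o_2)=X_1+v$.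

At $v=o_1$ the set $X_1+o_1$ has complement $Y_2$ and is not an edge. By (F2), (3) and (6),
$$y=\sum_{u\in X_1}\big(\beta-w(Y_1+u)\big),\qquad w(Y_1+u)\le\beta\ \text{ for } u\in X_1.\tag{7}$$
At $v=q_1$ the set $X_1+q_1$ has complement $xq_2o_1o_2\notin\mathcal S$ and is an edge. So
$$y=m(Y_1^+,X_1+q_1)+\sum_{u\in X_1}\big(\beta-w(Y_1+u)\big).$$
Comparing, $m(Y_1^+,X_1+q_1)=0$. The $o$-swap fixes $X_1+q_1$, so $m(Y_2^+,X_1+q_1)=0$ as well. Now the partners of $X_1+q_1$ at $q_1$: the set $(V_0\setminus(X_1+q_1))+q_1=V_0\setminus X_1$ is not an edge, and the $T^+$ with $T\cap(X_1+q_1)=\{q_1\}$ are those with $q_1\in T$ and $T\cap X_1=\emptyset$, namely $Y_1^+$ and $Y_2^+$. Hence $w(X_1+q_1)=0$, and by the $q$-swap $w(X_1+q_2)=0$.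

**Step 5: $z=2\beta-2N_c$.** We look at $Z_1^+$ at $p_1$. Here $V_0\setminus Z_1=X_2+p_2$. The candidate $K(Z_1,p_1,p_2)=X_2+p_1$ has complement $Z_2$ and is not an edge. For $u=q_1$ the candidate is $(X_2-q_1)+p_1+p_2=X_1+q_2$, and for $u=q_2$ it is $X_1+q_1$; both have weight $0$ by Step 4, so they contribute $0$. For $u=c_1,c_2$ the candidates are free, and (6) gives
$$z=\sum_{j=1,2}\big(\beta-w(Z_1+c_j)\big)=2\beta-2N_c.\tag{8}$$

**Step 6: $N_q=\beta$.** We look at $Z_1^+$ at $x$. The candidates with $u\in X_2$ are free. The remaining one, $K(Z_1,x,p_2)=X_2+x$, has complement $p_1p_2o_1o_2\notin\mathcal S$ and is an edge. So by (6)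
$$z=m(Z_1^+,X_2+x)+(2\beta-2N_c)+(2\beta-2N_q),\qquad N_q\le\beta.$$
Subtracting (8), $m(Z_1^+,X_2+x)+2(\beta-N_q)=0$. Both terms are nonnegative, so $N_q=\beta$.

**Step 7: $N_c=\beta$, $z=0$ and $\beta=0$.** We compare $X_2^+$ at $q_1$ and at $c_1$. Here $V_0\setminus X_2=\{x,o_1,o_2,p_1,p_2\}$. Let $r\in\{q_1,c_1\}$. The candidates $K(X_2,r,\alpha)$ with $\alpha\in\{x,o_1,o_2\}$ are free. The others are $K(X_2,r,p_2)=Z_1+r$ and $K(X_2,r,p_1)=Z_2+r$, which are edges by Step 1. The partners of $Z_i+r$ at $r$: the set $V_0\setminus Z_i$ is not an edge, and the (a)-partners are the $T^+$ with $r\in T$ and $T\cap Z_i=\emptyset$, which is only $X_2^+$. So $m(X_2^+,Z_i+r)=w(Z_i+r)$, and with (6)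
$$w(X_2^+)=\sum_{i=1,2}w(Z_i+r)+\sum_{\alpha\in\{x,o_1,o_2\}}\big(\beta-w(X_2+\alpha)\big).\tag{9}$$
The second sum does not depend on $r$. Taking $r=q_1$ and $r=c_1$ gives $2N_q=2N_c$, so $N_c=\beta$ by Step 6. Then (8) gives $z=0$. By (F3) the partners of $X_2^+$ at $d$ are $Z_1^+$ and $Z_2^+$, so $w(X_2^+)\le2z=0$. On the other hand $w(X_2^+)\ge m(X_2^+,Z_1+q_1)=w(Z_1+q_1)=N_q=\beta$. Hence $\beta=0$.

**Step 8: all weights vanish.** Free edges have weight $\beta=0$. By (7), $0\le w(Y_1+u)\le\beta=0$ for $u\in X_1$, and hence $y=0$. We have $z=0$ and $w(X_2^+)=0$. By (F3) the partners of $X_1^+$ at $d$ are $Y_1^+,Y_2^+$, so $w(X_1^+)\le2y=0$. So all (a)-edges have weight $0$. A (b)-edge that is not free has the form $G=T+u$ with $T\in\mathcal S$, $u\notin T$. At $u$ its only possible (b)-partner $(V_0\setminus G)+u=V_0\setminus T$ is not an edge. So all its partners at $u$ are (a)-edges, and $w(G)=0$. Thus $w=0$, the desired contradiction. $\square$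

By Lemma 1 there are an integer $M_0\ge1$ and an integer-valued $\mu_0$ on the flags of $H_0$ that satisfies (1), has $|\mu_0|\le M_0$, and has $\sum_{v\in e}\mu_0(e,v)\ge1$ for every $e\in E(H_0)$.

## Iterated products, Chebyshev, and signs

Let $V_0^*=V_0\cup\{d\}$. Put $H_1=H_0$, $\mu_1=\mu_0$. For $s\ge1$ let $H_{s+1}$ have vertex set $V_0^*\times V(H_s)$ and hyperedges
$$E=\bigcup_{v\in e}\{v\}\times E_v,\qquad e\in E(H_0),\ E_v\in E(H_s),$$
and put
$$\mu_{s+1}(E,(v,\xi))=\mu_0(e,v)+\mu_s(E_v,\xi).\tag{10}$$
Since $E$ determines $e$ and the $E_v$, this is well defined. The vertices of $H_t$ are the $t$-tuples $(v_1,\dots,v_t)$ of points of $V_0^*$.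

**Lemma 8.** For every $s\ge1$, $H_s$ is $5^s$-uniform, intersecting and not properly 2-colorable, and $\mu_s$ satisfies (1).

*Proof.* We use induction; $s=1$ is Lemma 4 and the choice of $\mu_0$. Assume the statement for $s$.

Each $E\in E(H_{s+1})$ has $5\cdot5^s$ points. If $E,F$ lie over $e,f$, there is $v\in e\cap f$, and $E_v\cap F_v\ne\emptyset$, so $E$ and $F$ meet.

Given a coloring of $V(H_{s+1})$, for each $v$ there is a monochromatic copy $\{v\}\times E_v$ of an edge $E_v$ of $H_s$ in $\{v\}\times V(H_s)$. Give $v$ its color. Some $e\in E(H_0)$ is then monochromatic, and $\bigcup_{v\in e}\{v\}\times E_v$ is a monochromatic edge of $H_{s+1}$.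

For (1), let $E\cap F=\{(v,\xi)\}$ with $E$ over $e$ and $F$ over $f$. Since $H_s$ is intersecting, each element of $e\cap f$ contributes at least one common point. So $e\cap f=\{v\}$ and $E_v\cap F_v=\{\xi\}$. As edges have more than one vertex, $e\ne f$ and $E_v\ne F_v$. So (1) holds for $\mu_0$ at $e,f,v$ and for $\mu_s$ at $E_v,F_v,\xi$; add the two inequalities. $\square$

**Lemma 9.** For every $E\in E(H_t)$, at most $\frac{25M_0^2}{t}|E|$ vertices $\xi\in E$ have $\mu_t(E,\xi)\le0$.

*Proof.* Choose $\xi=(v_1,\dots,v_t)\in E$ uniformly at random. If $E$ lies over $e_1$, then all $E_v$, $v\in e_1$, have the same size, so $v_1$ is uniform in $e_1$, and given $v_1$ the rest $(v_2,\dots,v_t)$ is uniform in $E_{v_1}\in E(H_{t-1})$. Repeating this, given $v_1,\dots,v_{i-1}$ the point $v_i$ is uniform in an edge $e_i\in E(H_0)$ determined by $E$ and $v_1,\dots,v_{i-1}$. By (10), $\mu_t(E,\xi)=\sum_{i=1}^t\mathsf X_i$ with $\mathsf X_i=\mu_0(e_i,v_i)$, and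
$$\mathbb E[\mathsf X_i\mid v_1,\dots,v_{i-1}]=\frac15\sum_{v\in e_i}\mu_0(e_i,v)\ge\frac15.$$
Put $\mathsf D_i=\mathsf X_i-\mathbb E[\mathsf X_i\mid v_1,\dots,v_{i-1}]$. For $i<k$ the variable $\mathsf D_i$ is a function of $v_1,\dots,v_{k-1}$, so $\mathbb E[\mathsf D_i\mathsf D_k]=\mathbb E\big[\mathsf D_i\,\mathbb E[\mathsf D_k\mid v_1,\dots,v_{k-1}]\big]=0$. Also $\mathbb E\mathsf D_i^2\le\mathbb E\mathsf X_i^2\le M_0^2$. Hence $\mathbb E\big(\sum\mathsf D_i\big)^2\le tM_0^2$. If $\sum\mathsf X_i\le0$, then $\sum\mathsf D_i\le-t/5$. By Chebyshev's inequality this has probability at most $tM_0^2/(t/5)^2=25M_0^2/t$. $\square$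

**Proof of Theorem B.** Put $\nu(E,\xi)=\operatorname{sgn}\mu_t(E,\xi)\in\{-1,0,1\}$. If $\operatorname{sgn}a+\operatorname{sgn}b>0$, then one of $a,b$ is positive and the other is at least $0$, so $a+b>0$. Therefore (1) for $\mu_t$ implies (1) for $\nu$. Apply Lemma 3 to $H_t$ and $\nu$ with $M=1$. The result is admissible, not 2-colorable, and $2\cdot5^t$-uniform. For $\hat E$ over $E$ we have $|\hat E|=2|E|$ and $|t(\hat E)|-|h(\hat E)|=2\sum_{\xi\in E}\nu(E,\xi)$, so
$$|h(\hat E)|=\sum_{\xi\in E}\big(1-\nu(E,\xi)\big)\le2\cdot\#\{\xi\in E:\mu_t(E,\xi)\le0\}\le2\cdot\frac{25M_0^2}{t}|E|=\frac{25M_0^2}{t}\,|\hat E|.$$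
Choose $t\ge25M_0^2/\varepsilon$.

For the last assertion, if $c>0$ take $\varepsilon=c$ to see that the statement fails. If $c=0$, all heads are empty, admissibility says that no two distinct hyperedges meet in exactly one vertex, and Lovász's theorem applies. $\blacksquare$

## Nets decide which blow-ups are counterexamples

Our counterexample to the conjecture came from a non-2-colorable hypergraph without a nonzero net. The last theorem says that, for blow-ups, this is the exact condition. An *orientation* of $H^{(N)}$ is a choice of head and tail for each hyperedge; it is admissible if the resulting directed hypergraph is.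

**Theorem C.** Let $H$ be a hypergraph with all hyperedges of size $\ge2$. Then $H$ has no nonzero net if and only if for some even $N$ the hypergraph $H^{(N)}$ has an admissible orientation with more tail- than head-vertices in every hyperedge. Moreover, $H^{(N)}$ is properly 2-colorable if and only if $H$ is. In particular, the Keszegh–Pálvölgyi conjecture is equivalent to the (false) statement that every non-2-colorable hypergraph with all hyperedges of size $\ge2$ has a nonzero net.

*Proof.* **Step 1: from no net to an orientation.** Lemma 1 gives an integer-valued $\mu$ with (1) and (2). Apply Lemma 3(ii) with $M\ge\max(1,\max|\mu|)$ and $N=2M$; then $|t(\hat e)|-|h(\hat e)|\ge2$ for every $\hat e$.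

**Step 2: from an orientation to no net.** We average the orientation to get back a weighting of $H$. Given an orientation of $H^{(N)}$ as in the theorem, let $s(\hat e,\xi)=1$ if $\xi$ is a tail-vertex of $\hat e$ and $-1$ otherwise. Let $\mu(e,v)$ be the average of $s(\hat e,\xi)$ over all $\hat e$ over $e$ and all $\xi\in E_v$.

Let $e\ne f$ with $e\cap f=\{v\}$. Choose uniformly a pair $(\hat e,\hat f)$ over $(e,f)$ with $|E_v\cap F_v|=1$, and let $\xi$ be the common point. As the other blocks of $e$ and $f$ are different, $\hat e\cap\hat f=\{\xi\}$. The condition on the pair concerns only $(E_v,F_v)$, and $F_v=(B_v\setminus E_v)+\xi$. So pairs $(E_v,F_v)$ correspond bijectively to pairs $(E_v,\xi)$ with $\xi\in E_v$. Hence $(\hat e,\xi)$ is uniformly distributed over its flags in block $v$, and by symmetry so is $(\hat f,\xi)$. By admissibility $s(\hat e,\xi)+s(\hat f,\xi)\le0$ always. Taking expectations, $\mu(e,v)+\mu(f,v)\le0$, so (1) holds.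

For fixed $v$, $N\mu(e,v)$ is the average over $\hat e$ of $\sum_{\xi\in E_v}s(\hat e,\xi)$. So $N\sum_{v\in e}\mu(e,v)$ is the average of $|t(\hat e)|-|h(\hat e)|$ over all $\hat e$ over $e$, hence positive. After multiplying $\mu$ by a large positive constant, (2) holds as well. The converse part of Lemma 1 shows that there is no nonzero net.

**Step 3: colorability.** This is Lemma 3(i).

**Step 4: the equivalence.** If a non-2-colorable $H$ with all hyperedges of size $\ge2$ has no nonzero net, then Steps 1 and 3 give a counterexample to the conjecture. Conversely, let $H$ be the underlying hypergraph of a counterexample. It is not 2-colorable, and $\mu=+1$ on tail flags, $-1$ on head flags satisfies (1) and has all sums at least $1$. So $H$ has no nonzero net by Lemma 1. Hence the conjecture has a counterexample if and only if some non-2-colorable hypergraph with all hyperedges of size $\ge2$ has no nonzero net, and Lemma 2 exhibits one on seven points. $\blacksquare$
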